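\title{A Moishezon family of threefolds with terminal central fiber and no canonical projective model}

\begin{abstract}
We construct a flat, proper, Moishezon family of threefolds over a disc whose central fiber has terminal singularities and which, after any base change, is not fiberwise bimeromorphic to a flat projective family with $\mathbb Q$-Cartier canonical class and canonical central fiber. Every such projective model with normal central fiber has discrepancy at most $-\frac13$, and this value is attained. This disproves Conjecture~5 of Koll\'ar's \emph{Moishezon morphisms}, together with a version of it that allows a base change. The family is obtained from a projective degeneration of hypersurfaces of degree $10$ in $\mathbb P(1,1,2,2,5)$ by replacing a curve in the central fiber with a plane. Products with abelian varieties give counterexamples in every relative dimension $d\ge3$.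
\end{abstract}

\section{Introduction}

\subsection{The question}

All complex spaces are analytic, $\Delta\subset\mathbb C$ is the unit disc, and for a morphism $g:\mathcal X\to S$ we write $X_s=g^{-1}(s)$. A proper morphism $g:\mathcal X\to S$ is \emph{Moishezon} if it is bimeromorphic over $S$ to a projective morphism $\mathcal X'\to S$. One would like to study the fibers of $g$ through those of a projective model, but a bimeromorphic map over the base can forget a fiber: the self-map $(\xi,t)\mapsto(t\xi,t)$ of $\mathbb P^1\times\Delta$ is bimeromorphic over $\Delta$ and contracts the fiber over $0$ to a point. Two families $\mathcal X_1\to S$ and $\mathcal X_2\to S$ are therefore called \emph{fiberwise bimeromorphic} if there is a bimeromorphic map $\phi:\mathcal X_1\dashrightarrow\mathcal X_2$ over $S$ that induces a bimeromorphic map $(X_1)_s\dashrightarrow(X_2)_s$ for every $s\in S$. Here ``induces'' means that no component of $(X_1)_s$ lies in the indeterminacy locus of $\phi$ and that the restriction of $\phi$ is bimeromorphic onto $(X_2)_s$.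

A useful projective model should also have a central fiber that is not much more singular than $X_0$. Singularities are measured by discrepancies. Let $Z$ be a normal space and $\mathcal O(mK_Z)=\omega_Z^{[m]}$ the reflexive sheaf whose sections are the $m$-fold pluricanonical forms on the smooth locus. Assume that $K_Z$ is $\mathbb Q$-Cartier, that is, $\omega_Z^{[m]}$ is a line bundle for some $m\ge1$. A \emph{divisor over} $Z$ is a prime divisor $T$ on a smooth space $E$ with a proper bimeromorphic morphism $\mu:E\to Z$; it is \emph{exceptional} if $\mu(T)$ has codimension at least $2$. The pull-back of a local generator $\eta$ of $\omega_Z^{[m]}$ is a meromorphic section of $\omega_E^{m}$, and the \emph{discrepancy} of $T$ is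
$$a(T,Z)=\tfrac1m\operatorname{ord}_T\mu^*\eta .$$
This is the coefficient of $T$ in $K_E-\mu^*K_Z$. It vanishes if $T$ is not exceptional, and it does not change when $E$ is replaced by a higher model and $T$ by its strict transform. The space $Z$ has \emph{canonical} (resp.\ \emph{terminal}) singularities if $a(T,Z)\ge0$ (resp.\ $>0$) for the exceptional divisors $T$ on some, equivalently every, resolution. Thus canonical means that pluricanonical forms on the smooth locus acquire no poles on a resolution. We write $\operatorname{discrep}(Z)$ for the infimum of $a(T,Z)$ over all exceptional $T$, and call $Z$ \emph{log terminal} if $\operatorname{discrep}(Z)>-1$.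

The following conjecture is posed in \cite{CRT}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $g:\mathcal X\to\Delta$ be a flat, proper, Moishezon morphism such that $X_0$ has only canonical singularities. Then, after shrinking $\Delta$, there are a surjective morphism $\nu:\tilde\Delta\to\Delta$ from a one-dimensional connected complex manifold and a point $\tau\in\nu^{-1}(0)$ such that $\mathcal X\times_\Delta\tilde\Delta\to\tilde\Delta$ is fiberwise bimeromorphic, possibly after shrinking $\tilde\Delta$ around $\tau$, to a flat projective morphism $\mathcal X^{\rm p}\to\tilde\Delta$ for which}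
\begin{enumerate}
\item[(1)] \emph{$X^{\rm p}_\tau$ has only canonical singularities,}
\item[(2)] \emph{$X^{\rm p}_s$ has terminal singularities for $s\ne\tau$, and}
\item[(3)] \emph{$K_{\mathcal X^{\rm p}}$ is $\mathbb Q$-Cartier.}
\end{enumerate}
\medskip

Koll\'ar's Conjecture~5 in \cite{Kol} is the same statement without base change, that is, with $\nu=\mathrm{id}$ over a possibly smaller disc.

Two observations speak for the Conjecture. In relative dimension $1$ it holds: a normal curve is smooth, so $g$ is smooth after shrinking, and local sections through one point of each component of $X_0$ form a relatively ample divisor. In any dimension, the central fiber alone is no obstruction. Choose $W$ projective over $\Delta$ with a proper bimeromorphic morphism $W\to\mathcal X$. The strict transform $E$ of $X_0$ is projective and bimeromorphic to $X_0$, and $W_0=E+\sum m_GG$. What remains is to contract the extra components $G$. They can be contracted with a canonical result, since $\mathcal X$ is such a contraction, and one would guess that a projective contraction of the same quality exists, at least after a base change. We show that in relative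 dimension $3$ projectivity can force one to contract more.

\subsection{Results}

\begin{theorem}\label{thm:A}
There are flat proper morphisms $g:\mathcal X\to\Delta$ and $f:\mathcal Y\to\Delta$ of relative dimension $3$, fiberwise bimeromorphic and isomorphic over $\Delta\setminus0$, such that
\begin{itemize}
\item $f$ is projective, $K_{\mathcal Y}$ is $\mathbb Q$-Cartier, $Y_t$ is terminal for $t\ne0$, and $Y_0$ is log terminal with $\operatorname{discrep}(Y_0)=-\frac13$;
\item $g$ is Moishezon, and $X_0$ has only terminal singularities, namely three ordinary double points and five points of type $\frac12(1,1,1)$.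
\end{itemize}
\end{theorem}

The second theorem concerns the families constructed in the proof of the first. It says that among projective models none has a better central fiber than $\mathcal Y$.

\begin{theorem}\label{thm:B}
Let $\nu:(\tilde\Delta,\tau)\to(\Delta,0)$ be a non-constant holomorphic map of smooth curves, and let $\mathcal X^{\rm p}\to\tilde\Delta$ be flat and projective with $X^{\rm p}_\tau$ normal and $K_{\mathcal X^{\rm p}}$ $\mathbb Q$-Cartier. Suppose there is a bimeromorphic map over $\tilde\Delta$ between $\mathcal X\times_\Delta\tilde\Delta$ and $\mathcal X^{\rm p}$ inducing a bimeromorphic map of the fibers over $\tau$. Then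
$$a(T,X^{\rm p}_\tau)\le a(T,Y_0)\quad\text{for every divisor $T$ over $Y_0$.}$$
In particular $\operatorname{discrep}(X^{\rm p}_\tau)\le-\frac13$, and $X^{\rm p}_\tau$ is not canonical. The constant is optimal: $\mathcal Y\times_\Delta\tilde\Delta$ satisfies \emph{(2)} and \emph{(3)}, and its fiber over $\tau$ has discrepancy $-\frac13$.
\end{theorem}

Here $T$ is regarded as a divisor over $X^{\rm p}_\tau$ through the bimeromorphic map $Y_0\dashrightarrow X^{\rm p}_\tau$, and $K_{X^{\rm p}_\tau}$ is $\mathbb Q$-Cartier by adjunction (Lemma~\ref{lem:adj}). A surjective $\nu$ from a connected curve is non-constant, and canonical spaces are normal, so Theorems~\ref{thm:A} and~\ref{thm:B} disprove the Conjecture in relative dimension $3$, with $X_0$ terminal and for every choice of $\nu$. Since $\nu=\mathrm{id}$ is allowed, Koll\'ar's Conjecture~5 as quoted above fails too. Condition (2) plays no role in the argument.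

\begin{theorem}\label{thm:C}
The Conjecture fails in every relative dimension $d\ge3$.
\end{theorem}

Relative dimension $2$ is not treated in this paper.

\subsection{Plan of the proof}

The example has a local and a global ingredient. The local one (Section~\ref{sec:model}) is a bimeromorphic map of fourfolds over a disc that replaces a curve $\ell$ in the central fiber by a plane $Z$. The central fiber is terminal on the side of $Z$, and on the side of $\ell$ the divisor $Z$ is contracted to a point with discrepancy $-\frac13$. The global one is a projective family $\mathcal Y$ (Section~\ref{sec:Y}) whose central fiber contains such a curve $\ell$ and whose general fiber $V$ is a Fano threefold with $(-K_V)^3=\frac12$. We carry out the replacement of $\ell$ by $Z$ analytically and obtain $\mathcal X$ (Section~\ref{sec:X}). The degree of $V$ is so small that linear systems without fixed components on $V$ cannot be very singular (Section~\ref{sec:rigid}). This fact, spread out over the disc, yields an inequality between the discrepancies of $\mathcal Y$ and of any projective model, and adjunction carries it to the central fibers (Section~\ref{sec:B}).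 Section~\ref{sec:C} reduces higher dimensions to dimension $3$.

\section{Conventions and tools}\label{sec:tools}

\subsection{Families over a disc and bimeromorphic maps}

Discs are shrunk and rescaled freely around $0$ or $\tau$. All families are proper. So, after shrinking, an analytic subset of the total space has finitely many irreducible components, and each of them either dominates the disc or lies in the central fiber. A projective morphism to a disc is, after shrinking, a closed subspace of $\mathbb P^M\times(\text{disc})$.

A \emph{modification} is a proper surjective morphism that is an isomorphism over a dense Zariski open set with dense preimage. A bimeromorphic map $\mathcal Z_1\dashrightarrow\mathcal Z_2$ is given by an analytic subset of $\mathcal Z_1\times\mathcal Z_2$, its graph, whose two projections are modifications. We use three standard facts.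
\begin{enumerate}
\item[(N1)] If $p:W\to\mathcal Z$ is a modification of reduced spaces and $\mathcal Z$ is normal, then $p$ has connected fibers, $p_*\mathcal O_W=\mathcal O_{\mathcal Z}$, and $p$ is an isomorphism over the complement of an analytic set $\Sigma_p$ of codimension at least $2$.
\item[(N2)] On a normal space, sections of reflexive sheaves (in particular holomorphic functions) extend uniquely across analytic sets of codimension at least $2$, and so do isomorphisms of reflexive sheaves.
\item[(N3)] A space is flat over a disc with coordinate $\sigma$ if the translates $\sigma-s$ are nonzerodivisors. If $\mathcal Z$ is flat over a disc and a fiber is normal, Cohen--Macaulay or smooth at a point, then so is $\mathcal Z$. These properties are open, so a proper flat family with normal central fiber has normal total space after shrinking.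
\end{enumerate}

The condition on the central fibers in Theorem~\ref{thm:B} enters only through the next lemma.

\begin{lemma}\label{lem:strict}
Let $\mathcal Z_1,\mathcal Z_2$ be normal spaces, flat and proper over a disc with coordinate $\sigma$ centered at $\tau$, with reduced and irreducible fibers $Z_1,Z_2$ over $\tau$. Let $\phi:\mathcal Z_1\dashrightarrow\mathcal Z_2$ be a bimeromorphic map over the disc inducing a bimeromorphic map $Z_1\dashrightarrow Z_2$. Let $W$ be normal with modifications $p_i:W\to\mathcal Z_i$ such that $\phi=p_2\circ p_1^{-1}$. Then:
\begin{enumerate}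
\item[(a)] one prime divisor $E\subset W$ is the strict transform of both $Z_1$ and $Z_2$, and $\operatorname{div}\sigma=E+\sum m_GG$ with every $G$ exceptional for both $p_1$ and $p_2$;
\item[(b)] $\phi$ restricts to an isomorphism $U_1\cong U_2$ of Zariski open sets $U_i\subset\mathcal Z_i$ with $U_i\cap Z_i\ne\emptyset$. In particular $\phi^{-1}$ induces a bimeromorphic map $Z_2\dashrightarrow Z_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Sigma_i=\Sigma_{p_i}$. The divisor $Z_i$ is not contained in $\Sigma_i$, so exactly one component of $W_\tau$ is not contained in $p_i^{-1}(\Sigma_i)$. It is the strict transform $E_i$ of $Z_i$, it has multiplicity one because $Z_i$ is reduced, and the other components map into $\Sigma_i$. The hypothesis on $\phi$ gives $p_2(E_1)=Z_2\not\subset\Sigma_2$, so $E_1=E_2$. For (b), let $W^\circ=W\setminus(p_1^{-1}\Sigma_1\cup p_2^{-1}\Sigma_2)$ and $U_i=p_i(W^\circ)$. The complement of $U_1$ is $\Sigma_1\cup p_1(p_2^{-1}\Sigma_2)$, which is analytic because $p_1$ is proper; the same holds for $U_2$ with the indices exchanged. Both $p_i$ map $W^\circ$ isomorphically onto $U_i$, and $W^\circ$ meets $E$.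
\end{proof}

\subsection{Discrepancies}

The definition of $a(T,Z)$ makes sense as soon as $E$ is smooth at the general point of $T$, and we use it in this generality. For a $\mathbb Q$-Cartier $\mathbb Q$-divisor $D$ on $Z$ let $\operatorname{ord}_TD$ be the coefficient of $T$ in $\mu^*D$, and for exceptional $T$ put
$$a(T,Z,D)=a(T,Z)-\operatorname{ord}_TD .$$
The symbol $\frac1r(b_1,\dots,b_n)$ denotes the quotient of $\mathbb C^n$ by $\mu_r$ acting with weights $b_1,\dots,b_n$.

\begin{example}\label{ex:sing}
(a) The blow-up of a manifold along a submanifold of codimension $c$ has discrepancy $c-1$. Discrepancies over a manifold are non-negative integers, since the pull-back of a holomorphic volume form is holomorphic.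

(b) The point $\frac12(1,\dots,1)$ of dimension $n$ is resolved by the quotient of the blow-up of $0\in\mathbb C^n$. This is the total space of $\mathcal O(-2)$ over $E=\mathbb P^{n-1}$, so $E|_E=\mathcal O(-2)$, and an even function of order $2j$ at $0$ vanishes to order $j$ along $E$. Adjunction gives $-n=-2(a+1)$. For $n=3$ we get $a=\frac12$ and $E^3=(-2)^2=4$, so $\frac12(1,1,1)$ is terminal.

(c) A threefold ordinary double point is a hypersurface singularity in $\mathbb C^4$ with nondegenerate Hessian. Blowing up the point resolves it, with discrepancy $(4-1)-2=1$, so it is terminal.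
\end{example}

Discrepancies of a fiber are computed from those of the total space by the Poincar\'e residue.

\begin{lemma}\label{lem:adj}
Let $\mathcal Z$ be normal and flat over a disc with coordinate $\sigma$, with $mK_{\mathcal Z}$ Cartier and with normal irreducible fiber $Z=\{\sigma=0\}$. Then $mK_Z$ is Cartier. Let $\mu:W\to\mathcal Z$ be a modification with $W$ normal, $E$ the strict transform of $Z$, and $\operatorname{div}\sigma=E+\sum_{G\neq E} m_GG$, where $G$ runs over the other prime divisors of $W$. If $T\subset E$ is a prime divisor at whose general point $W$ and $E$ are smooth, then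
$$a(T,Z)=\sum_{G\ne E}\bigl(a(G,\mathcal Z)-m_G\bigr)\operatorname{ord}_T(G|_E).$$
\end{lemma}

\begin{proof}
Let $\Omega$ be a local generator of $\omega_{\mathcal Z}^{[m]}$. At smooth points of $Z$ the space $\mathcal Z$ is smooth and $d\sigma\ne0$ by (N3), so the residue $\eta$ of $\Omega/\sigma^m$ generates $\omega_Z^{m}$ there. Hence the line bundle $\omega_{\mathcal Z}^{[m]}|_Z$ and the reflexive sheaf $\omega_Z^{[m]}$ agree on the smooth locus of $Z$, and by (N2) everywhere, with generator $\eta$. On the smooth locus of $W$, the pull-back $\mu^*(\Omega/\sigma^m)$ is a meromorphic section of $(\omega_W(E))^{m}$ with divisor $m\sum_{G\ne E}(a(G,\mathcal Z)-m_G)G$. The residue isomorphism $\omega_W(E)|_E\cong\omega_E$ takes its restriction to $E$ to the pull-back of $\eta$, because this holds on the dense open subset of $E$ where $\mu$ is an isomorphism. Comparing orders along $T$ gives the formula.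
\end{proof}

\subsection{Weighted projective spaces}

Let $\mathbb P(b_0,\dots,b_n)=(\mathbb C^{n+1}\setminus0)/\mathbb C^*$ with positive weights $b_i$. For a subspace $Z$ we write $\hat Z\subset\mathbb C^{n+1}\setminus0$ for its cone. Near a point with $x_i\ne0$, the space $Z$ is the quotient of the \emph{slice} $\hat Z\cap\{x_i=1\}$ by the stabilizer of the point, a subgroup of $\mu_{b_i}$; the slice is smooth exactly where the cone is. Let $\mathcal O_Z(m)$ be the sheaf of functions on $\hat Z$ that are homogeneous of degree $m$. It is invertible at a point if the order of the stabilizer divides $m$. If $\hat Z$ is normal and $\mathbb C^*$ acts freely outside a set of codimension at least $2$, then $\mathcal O_Z(m)$ is reflexive of rank one, $\mathcal O_Z(m+m')$ is the reflexive hull of $\mathcal O_Z(m)\otimes\mathcal O_Z(m')$, and $|\mathcal O_Z(m)|$ denotes the set of Weil divisors of its sections.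

\subsection{Toric fourfolds}

Let $N$ be a lattice of rank $4$ with dual $M$. A cone spanned by linearly independent primitive vectors $v_1,\dots,v_4\in N$ defines the affine variety $\mathbb C^4/G$ with $G=N/\sum\mathbb Zv_i$, whose ring is spanned by the monomials $\chi^m$ with $\langle m,v_i\rangle\ge0$. It is smooth if and only if the $v_i$ form a basis, and then the monomials of the dual basis are coordinates. A fan glues these charts. A ray with primitive generator $v$ gives a prime divisor $D_v$ with $\operatorname{ord}_{D_v}\chi^m=\langle m,v\rangle$, and a cone of the fan corresponds to the intersection of the $D_v$ for its generators $v$.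
\begin{enumerate}
\item[(T1)] Star subdivision at a primitive vector $d$ is a projective modification with exceptional divisor $D_d$. If $d$ is the sum of the generators of a smooth cone, it is the ordinary blow-up of the corresponding subvariety. If $d=\sum\lambda_iv_i$ with $\lambda_i\ge0$, the discrepancy of $D_d$ over $\mathbb C^4/G$ is $\sum\lambda_i-1$.
\item[(T2)] $D_v$ is the toric threefold whose fan consists of the images in $N/\mathbb Zv$ of the cones containing $v$.
\item[(T3)] If smooth cones $(u,v_1,v_2,v_3)$ and $(u',v_1,v_2,v_3)$ are adjacent and $u+u'+\sum b_iv_i=0$, then the curve $C\cong\mathbb P^1$ of the cone $(v_1,v_2,v_3)$ has $D_u\cdot C=D_{u'}\cdot C=1$ and $D_{v_i}\cdot C=b_i$.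
\end{enumerate}

\section{The local model}\label{sec:model}

This section shows the mechanism in a case where everything is explicit. The later proofs do not depend on it, apart from the notation $v_x,v_i,d_k$.

Let $\mathbb C^*$ act on $\mathbb C^5$, with coordinates $x,z,u_1,u_2,u_3$, with weights $1,3,-1,-1,-1$, and put
$$M^-=\{(x,z)\ne0\}/\mathbb C^*\ \supset\ \ell=\{u=0\}=\mathbb P(1,3),\qquad M^+=\{u\ne0\}/\mathbb C^*\ \supset\ Z=\{x=z=0\}=\mathbb P^2 .$$
Then $M^-\setminus\ell=M^+\setminus Z$. The space $M^+$ is covered by the charts $u_i=1$, each a copy of $\mathbb C^4$; it is the total space of $\mathcal O(-1)\oplus\mathcal O(-3)$ over $\mathbb P^2$. The space $M^-$ has the smooth chart $x=1$ and the chart $z=1$, which is $\frac13(1,2,2,2)$ with singular point $P\in\ell$.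

Let $\psi(u)$ be a cubic form such that the line $u_1=0$ meets the cubic $\psi=0$ in three distinct points. The invariant function
$$t=xu_1+z\,\psi(u)$$
makes $M^\pm$ into families of threefolds with central fibers $M_0^\pm=\{t=0\}$. A critical point of $t$ on $\mathbb C^5$ satisfies $u_1=0$, $\psi(u)=0$ and $x\,du_1+z\,d\psi=0$. If $u\ne0$, then $u$ is one of the three intersection points, $du_1$ and $d\psi$ are independent, and $x=z=0$. If $u=0$, then $d\psi=0$ and $x=0$. So $M_0^+$ has three singular points, all on $Z$. At each of them $u_1,\psi,x,z$ are coordinates on the chart, and $t=xu_1+z\psi$ is an ordinary double point. Thus $M_0^+$ is terminal. The fiber $M_0^-$ is singular only at $P$.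

The plane $Z$ has codimension $2$ in $M^+$, but it is a \emph{divisor} in $M_0^+$, and this divisor is absent from $M_0^-$. Near a general point of $Z$ we have $u_1\ne0$ and $x=-z\psi/u_1$ on $M_0^+$, so $x$ and $z$ both vanish to order $1$ along $Z$. The functions on the chart $z\neq0$ of $M^-$ are spanned by the monomials $x^iz^ku^J$ with $i+3k=|J|$, $i\ge0$, $k\in\mathbb Z$. Such a monomial has order $i+k=\frac13(2i+|J|)$ along $Z$, which is positive unless the monomial is $1$. So $Z$ is contracted to $P$. To find its discrepancy, let $\eta$ be the contraction with the generating vector field of the action of the residue of $dx\wedge dz\wedge du_1\wedge du_2\wedge du_3/t$ along $t=0$. This $3$-form has weight $1+3-3=1$, and its product with a function of weight $-1$ descends to the quotient. Hence $\eta^3/z$ generates $\omega^{[3]}$ on $M_0^-$ near $P$, and $u_1^3\eta^3$ generates $\omega^{3}$ on $M_0^+$ near a general point of $Z$. From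
$$\eta^3/z=(u_1^3z)^{-1}\cdot u_1^3\eta^3$$
we read off a simple pole along $Z$, so $a(Z,M_0^-)=-\frac13$. The two families agree outside $\ell$ and $Z$, one central fiber is terminal, and the other is not canonical.

To pass from $M^-$ to $M^+$ in a non-toric situation we need a factorization into elementary steps. Invariant monomials form the dual of $N=\mathbb Z^5/\mathbb Z(1,3,-1,-1,-1)$. Let $v_x,v_z,v_1,v_2,v_3\in N$ be the images of the basis vectors, so that $v_x+3v_z=v_1+v_2+v_3$. Comparing rings of the charts, $M^-$ has the maximal cones $(v_x,v_1,v_2,v_3)$ and $(v_z,v_1,v_2,v_3)$, and $M^+$ has the cones $(v_x,v_z,v_i,v_j)$. Put $d_k=v_x+kv_z$ for $k=1,2,3$, so $d_3=v_1+v_2+v_3$. Subdividing the fan of $M^-$ at $d_1,d_2,d_3$ in this order gives the fan of Figure~\ref{fig:fan}. The same fan arises from $M^+$, where $d_1=v_x+v_z$, $d_2=d_1+v_z$ and $d_3=d_2+v_z$ describe three successive blow-ups of planes of codimension $2$. So one goes from $M^-$ to $M^+$ by two blow-ups over $P$, one blow-up of the strict transform of $\ell$, and three contractions of $\mathbb P^1$-bundles over $\mathbb P^2$.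

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2,yscale=0.9]
\foreach \i in {0,1} \foreach \j in {0,1,2,3} \fill[gray] (\i,\j) circle (1pt);
\draw[->,thick] (0,0)--(1,0) node[right]{$v_x$};
\draw[->] (0,0)--(1,1) node[right]{$d_1=v_x+v_z$};
\draw[->] (0,0)--(1,2) node[right]{$d_2=v_x+2v_z$};
\draw[->] (0,0)--(1,3) node[right]{$d_3=v_x+3v_z=v_1+v_2+v_3$};
\draw[->,thick] (0,0)--(0,1) node[left]{$v_z$};
\end{tikzpicture}
\caption{The plane spanned by $v_x$ and $v_z$ in $N_{\mathbb R}$. Each maximal cone of the common resolution of $M^-$ and $M^+$ is spanned by two neighboring vectors of the picture and two of $v_1,v_2,v_3$. Deleting $d_3$, $d_2$, $d_1$ in this order gives three blow-downs that end in $M^+$.}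
\label{fig:fan}
\end{figure}

\section{The projective family $\mathcal Y$}\label{sec:Y}

\subsection{Equations}

We want a projective family whose central fiber contains a curve $\mathbb P(1,3)$ with a point like $P$, while the general fiber has no $\mu_3$-point and small degree. Both aims are served by an equation $tz=c$ in which $z$ has weight $3$. For $t\ne0$ it eliminates $z$, and on the slice $z=1$ it expresses $t$ as the cubic $c$.

Let $\mathbb P=\mathbb P(1,1,2,2,3,5)$ with coordinates $a,x,y_0,y_1,z,w$, and put
$$c=xy_0+ay_1,\qquad \ell=\{a=y_0=y_1=w=0\}=\mathbb P(1,3)_{x,z},\qquad P=(0{:}0{:}0{:}0{:}1{:}0)\in\ell .$$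
Let $\mathcal V$ be the space of weighted homogeneous polynomials of degree $10$ vanishing on $\ell$; it is spanned by the monomials of degree $10$ that are not in $\mathbb C[x,z]$. For $F\in\mathcal V$ let
$$\mathcal Y=\{tz=c,\ F=0\}\subset\mathbb P\times\Delta,$$
with projection $f$ to $\Delta$. We regard $\ell$ as a curve in $Y_0$. The cones $\hat Y_t,\hat\ell$ lie in $\mathbb C^6\setminus0$, and $\hat{\mathcal Y}$ lies in $(\mathbb C^6\setminus0)\times\Delta$.

Along $\hat\ell$ write $dF=A_a\,da+A_0\,dy_0+A_1\,dy_1+B\,dw$. The monomials that contribute are $az^3$, $ax^3z^2$, $ax^6z$, $ax^9$; then $y_ix^2z^2$, $y_ix^5z$, $y_ix^8$; and $wx^2z$, $wx^5$. So for $x=1$, $z=\zeta$ we have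
$$A_a=\alpha_0\zeta^3+\cdots,\qquad \deg A_0,\ \deg A_1\le2,\qquad B=b_1\zeta+b_2 .$$
Let $\kappa(y_0,y_1,w)$ be the quadratic form obtained from the terms $y_iy_jz^2$, $wy_iz$, $w^2$ of $F$ by setting $z=1$, and let $\gamma$ be the coefficient of $w^2$. Let $\Pi=\{a=x=y_0=y_1=0\}$ be the $zw$-plane. We fix $F$ with the following properties.
\begin{enumerate}
\item[(F1)] $\gamma\ne0$ and $\alpha_0\ne0$.
\item[(F2)] $b_1\ne0$ and $A_1(-b_2/b_1)\ne0$.
\item[(F3)] $y_1\,\kappa(0,y_1,w)$ has three distinct linear factors.
\item[(F4)] $dc$ and $dF$ are linearly independent at every point of $\{c=F=0\}$ outside $\hat\ell\cup\Pi$.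
\end{enumerate}
A general $F\in\mathcal V$ qualifies. Conditions (F1)--(F3) are non-empty open conditions on coefficients of monomials, which vary independently. For (F4), the quadric $\{c=0\}$ is singular exactly along $\Pi$, and the base locus of $\mathcal V$ is $\hat\ell\cup0$ because $a^{10},y_0^5,y_1^5,w^2\in\mathcal V$. Bertini's theorem for the base point free system $\mathcal V$ on the smooth variety $\{c=0\}\setminus(\hat\ell\cup\Pi)$ gives (F4).

\subsection{Singularities and canonical class}

\begin{proposition}\label{prop:Y}
After shrinking $\Delta$ the following hold.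
\begin{enumerate}
\item[(a)] $\hat Y_0$ is smooth outside the $z$-axis; $\hat{\mathcal Y}$ and $\hat Y_t$ $(t\ne0)$ are smooth.
\item[(b)] $f$ is flat and projective, and $\mathcal Y$ and all fibers $Y_t$ are normal and irreducible.
\item[(c)] For $t\ne0$, $Y_t$ has five points $\frac12(1,1,1)$ and is otherwise smooth. $Y_0\setminus P$ has five points $\frac12(1,1,1)$, none on $\ell$, and is otherwise smooth; $\mathcal Y$ is smooth along $\ell\setminus P$.
\item[(d)] For $k\ge1$ let $\tilde{\mathcal Y}=\{\sigma^kz=c,\ F=0\}$ be the base change by $t=\sigma^k$. It is normal, $\mathcal O(6)$ is a relatively ample line bundle on it, $\omega_{\tilde{\mathcal Y}}\cong\mathcal O(-1)$, and $\omega_{Y_t}\cong\mathcal O(-1)$ for all $t$. In particular $6K_{\tilde{\mathcal Y}}$ is Cartier.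
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By (F4) we only have to look at $\Pi$ and $\hat\ell$. The only monomial $z^iw^j$ of degree $10$ is $w^2$, so $F|_\Pi=\gamma w^2$ and $\hat Y_0\cap\Pi$ is the $z$-axis. On $\hat\ell$ with $x\ne0$ we have $dc=x\,dy_0$, and $dF$ is independent of it because $A_1$ and $B$ have no common zero by (F2). This proves the claim for $\hat Y_0$.

At $t=0$ we have $d(tz-c)=z\,dt-dc$, which is independent of $dF$ wherever $dc$ is. On the $z$-axis, $d(tz-c)=z\,dt$ and $dF=\alpha_0z^3\,da$ are independent by (F1). The set where $d(tz-c)$ and $dF$ are dependent is $\mathbb C^*$-invariant, so it defines an analytic subset of $\mathcal Y$. This subset misses $Y_0$, hence is empty after shrinking, and $\hat{\mathcal Y}$ is a manifold of dimension $5$. The critical set of $t$ on $\hat{\mathcal Y}$ also defines an analytic subset of $\mathcal Y$. The function $t$ is constant on each of its components, so none of them dominates $\Delta$, and after shrinking all lie in $Y_0$. So $\hat Y_t$ is smooth for $t\ne0$.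

(b) Every component of the closed cone $\hat Y_t\cup0\subset\mathbb C^6$ has dimension at least $4$, and by (a) the cone is smooth of dimension $4$ outside a set of dimension at most $1$. So it is a complete intersection, regular in codimension $1$, hence normal by Serre's criterion. A cone is connected, so it is irreducible. Therefore $\hat Y_t/\mathbb C^*$ is normal and irreducible. It is the scheme-theoretic fiber of $f$, since taking invariants under the finite stabilizer of a slice is exact. The fibers have dimension $3$ and $\mathcal Y$ is locally a finite quotient of a $4$-dimensional manifold, so $\mathcal Y$ is normal and $f$ is flat. Each component of $\mathcal Y$ maps onto $\Delta$ and $Y_0$ is connected, so $\mathcal Y$ is connected, hence irreducible. Finally $\mathcal O_{\mathbb P}(30)$ is an ample line bundle.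

(c) The weights are $1,1,2,2,3,5$, so a point has nontrivial stabilizer only if it lies in the $y_0y_1$-plane (stabilizer $\mu_2$), on the $z$-axis ($\mu_3$) or on the $w$-axis ($\mu_5$). The $w$-axis does not meet $\hat{\mathcal Y}$ since $\gamma\ne0$. On the $z$-axis $tz=c=0$ forces $t=0$, which gives the point $P\in Y_0$. On the $y_0y_1$-plane the equation $tz=c$ holds for all $t$, and $F$ restricts to the binary quintic $F(0,0,y_0,y_1,0,0)$. A monomial that is linear in one of $a,x,z,w$ and otherwise contains only $y_0,y_1$ has odd degree, so at such a point $dF$ is the differential of the quintic. By (a), $dF\ne0$ at the zeros, so the quintic has five simple roots. They give five points on every $Y_t$, none on $\ell$. The slice of $\hat Y_t$ at such a point is smooth of dimension $3$ and $\mu_2$ acts on it with an isolated fixed point. After linearizing, the action is $-1$ on $\mathbb C^3$, so the point has type $\frac12(1,1,1)$. At all other points except $P$ the cones are smooth and the action is free.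

(d) $\tilde{\mathcal Y}$ is flat with normal fibers, hence normal by (N3). The stabilizers have order $1,2,3$, so $\mathcal O(6)$ is invertible, and its fifth power is relatively ample. The cone over $\tilde{\mathcal Y}$ is smooth wherever the cone over the fiber is, that is, outside the $z$-axis in $\sigma=0$. There the residue $\Omega$ of
$$\frac{da\wedge dx\wedge dy_0\wedge dy_1\wedge dz\wedge dw\wedge d\sigma}{(\sigma^kz-c)\,F}$$
is a nowhere vanishing $5$-form of weight $14-13=1$. Contract it with the Euler vector field. The result is a nowhere vanishing $4$-form of weight $1$ that is killed by the Euler field, so its product with a function of degree $-1$ descends to the quotient where the action is free. This gives $\mathcal O(-1)\cong\omega_{\tilde{\mathcal Y}}$ outside a set of codimension at least $2$, hence everywhere by (N2). Omitting $d\sigma$ gives the statement for $Y_t$.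
\end{proof}

\subsection{The general fiber}

\begin{lemma}\label{lem:general}
Let $t\ne0$ and $V=Y_t$. Then $V=\{G_t=0\}\subset\mathbb P(1,1,2,2,5)$ is a hypersurface of degree $10$ in which $w^2$ has coefficient $\gamma$. The sheaf $\mathcal O_V(2)$ is an ample line bundle, and $H=\mathcal O_V(1)=-K_V$ has $H^3=\frac12$. Every effective Weil divisor on $V$ is the divisor of a homogeneous element of $R=\mathbb C[a,x,y_0,y_1,w]/(G_t)$, so it lies in $|\mathcal O_V(n)|$ for some $n\ge0$.
\end{lemma}

\begin{proof}
Eliminate $z=c/t$ and put $G_t=F(a,x,y_0,y_1,c/t,w)$; since $c$ does not involve $w$, the term $\gamma w^2$ is unchanged. The stabilizers on $\hat V$ have order $1$ or $2$, so $\mathcal O_V(2)$ is invertible. Under the covering $\mathbb P^4\to\mathbb P(1,1,2,2,5)$ that raises the coordinates to the powers $1,1,2,2,5$, which has degree $20$, the preimage of $V$ is a hypersurface of degree $10$ and $\mathcal O(2)$ pulls back to $\mathcal O(2)$. So $H^3=\frac{10}{20}$.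

The ring $R$ is the coordinate ring of a $4$-dimensional hypersurface with an isolated singularity at the origin $\mathfrak m$. A local complete intersection ring that is factorial in codimension at most $3$ is factorial \cite[XI.3.14]{SGA2}, so $R_{\mathfrak m}$ is factorial. A prime divisor on $V$ corresponds to a homogeneous prime $\mathfrak p\subset R$ of height $1$. Since $\mathfrak p_{\mathfrak m}$ is principal, $\dim\mathfrak p/\mathfrak m\mathfrak p=1$, and by the graded Nakayama lemma $\mathfrak p$ is generated by one homogeneous element. The cone is a $\mathbb C^*$-bundle over $V$ outside five points, so this element cuts out the prime divisor with multiplicity one.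
\end{proof}

\subsection{The point $P$}\label{sub:P}

On the slice $z=1$ the first equation reads $t=c$, and $\partial_aF=\alpha_0\ne0$ at the origin, so $F=0$ can be solved as $a=\eta(x,y_0,y_1,w)$. Thus
$$(\mathcal Y,P)\cong\mathbb C^4/\mu_3=\tfrac13(1,2,2,2)\quad\text{with coordinates }x,y_0,y_1,w,\qquad t=xy_0+y_1\eta .$$
The computation in Section~\ref{sec:model} suggests giving $x,y_0,y_1,w$ the weights $2,1,1,1$; we also give $a$ the weight $2$. These weights are congruent modulo $3$ to twice the degrees. So every monomial of $F|_{z=1}$ has weight $\equiv20\equiv2\pmod3$. The function $\eta$ transforms under $\mu_3$ like $a$, so its monomials also have weight $\equiv2\pmod 3$. The monomials of weight $2$ are $a$, $x$ and the quadratic monomials in $y_0,y_1,w$. Since $xz^3\notin\mathcal V$, the weight $2$ part of $F|_{z=1}$ is $\alpha_0a+\kappa$, and all other terms have weight at least $5$. Substituting $a=\eta$ gives $\eta=-\alpha_0^{-1}\kappa+(\text{weight}\ge5)$, and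
\begin{equation}\label{eq:t}
t=\Phi+(\text{weight}\ge6),\qquad \Phi=xy_0+y_1\kappa',\qquad\kappa'=-\alpha_0^{-1}\kappa .
\end{equation}
This is the function of the local model, with $\psi=y_1\kappa'$. The polynomial $\Phi$ is irreducible: it is linear in $x$, and $y_0\nmid y_1\kappa'$ because $\kappa$ contains $\gamma w^2$. Also $\eta$ has no linear part, as $x$ does not occur in weight $2$ and the linear monomials $y_0,y_1,w$ have weight $1$.

The germ $\frac13(1,2,2,2)$ is toric with lattice $N=\mathbb Z^4+\mathbb Z\frac13(1,2,2,2)$ and cone spanned by the standard vectors $v_x,v_1,v_2,v_3$ for $x,y_0,y_1,w$. The vectors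
$$d_1=\tfrac13(2,1,1,1),\qquad d_2=\tfrac13(1,2,2,2)$$
lie in $N$, are primitive, and satisfy
\begin{equation}\label{eq:rel}
v_x+d_2=2d_1,\qquad d_1+v_1+v_2+v_3=2d_2 .
\end{equation}
Let $\pi_1:\mathcal Y^1\to\mathcal Y$ be the star subdivision at $d_1$, performed in the germ and glued to $\mathcal Y\setminus P$. By \eqref{eq:rel}, $N=\mathbb Z^4+\mathbb Zd_1$. So the cones $(d_1,v_x,v_i,v_j)$ are smooth, the cone $(d_1,v_1,v_2,v_3)$ has index $2$, and by (T2) the exceptional divisor is $E_1\cong\mathbb P(2,1,1,1)$ with coordinates $x,y_0,y_1,w$. The three smooth charts cover $E_1$ minus its vertex. In the chart $(d_1,v_x,v_2,v_3)$ the coordinates are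
$$e=y_0^3,\quad x'=x/y_0^2,\quad y_1'=y_1/y_0,\quad w'=w/y_0,$$
with $E_1=\{e=0\}$. A monomial of weight $3j$ equals $e^j$ times the same monomial evaluated at $(x',1,y_1',w')$. So \eqref{eq:t} gives $t=e\,(\Phi(x',1,y_1',w')+e\cdot(\cdots))$. The other two charts are obtained by letting $y_1$ or $w$ play the role of $y_0$. Hence $\operatorname{ord}_{E_1}t=1$, and the strict transform $Y_0'$ of $Y_0$ cuts out on $E_1$, away from the vertex, the reduced and irreducible divisor
\begin{equation}\label{eq:T}
T_P=\{\Phi=0\}\subset E_1 .
\end{equation}

\begin{proposition}\label{prop:P}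
We have $a(T_P,Y_0)=-\frac13$, and $Y_0$ is log terminal with $\operatorname{discrep}(Y_0)=-\frac13$.
\end{proposition}

\begin{proof}
Since $T_P$ is reduced, $Y_0'$ is smooth and transversal to $E_1$ at its general point. By (T1), $a(E_1,\mathcal Y)=\frac53-1=\frac23$. Lemma~\ref{lem:adj} gives $a(T_P,Y_0)=\frac23-1=-\frac13$.

For the lower bound let $T'$ be an exceptional divisor over $Y_0$. If its image is not $P$, then $a(T',Y_0)>0$, as $Y_0\setminus P$ is terminal by Proposition~\ref{prop:Y}(c). Let the image be $P$. We have $(Y_0,P)=S/\mu_3$ with $S=\{t=0\}\subset\mathbb C^4$, an isolated singularity by Proposition~\ref{prop:Y}(a). The quadratic part of $t$ is $xy_0$. A general hyperplane section of $S$ through $0$ has an isolated singularity by Bertini's theorem, and its quadratic part has rank $2$. By the Morse lemma with parameters its equation is $uv+s^{m+1}=0$, a Du Val singularity of type $A_m$. A threefold point with a Du Val hyperplane section is called compound Du Val, and an isolated one is terminal (Reid; \cite[5.34]{KM}). As $K_S$ is Cartier, $a(T'',S)\ge1$ for every exceptional $T''$ over $S$.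

The group $\mu_3$ acts freely on $S\setminus0$, so generators of $\omega^{[3]}$ on $Y_0$ pull back to generators on $S$. Let $T''$ lie over $T'$ in the normalized fiber product of $S$ with the model carrying $T'$, with ramification index $e\in\{1,3\}$. Pulling back a $3$-form under $s\mapsto s^e$ gives $a(T'',S)=e\,a(T',Y_0)+e-1$; see \cite[5.20]{KM}. So $a(T',Y_0)+1=\frac1e(a(T'',S)+1)\ge\frac23$.
\end{proof}

This proves the assertions of Theorem~\ref{thm:A} about $f$.

\section{The Moishezon family $\mathcal X$}\label{sec:X}

We do not know that a neighborhood of $\ell$ in $\mathcal Y$ is isomorphic to one in $M^-$. Instead we follow the factorization of Figure~\ref{fig:fan} and construct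
$$\mathcal Y\xleftarrow{\ \pi_1\ }\mathcal Y^1\xleftarrow{\ \pi_2\ }\mathcal Y^2\xleftarrow{\ \pi_3\ }\mathcal Y^3\xrightarrow{\ \psi_3\ }\mathcal X^2\xrightarrow{\ \psi_2\ }\mathcal X^1\xrightarrow{\ \psi_1\ }\mathcal X,$$
where the superscript $k$ means that the space carries divisors $E_1,\dots,E_k$. Strict transforms and images keep their names. The blow-ups exist unconditionally. Each contraction needs only one intersection number, and the first one needs the normal bundle of the strict transform of $\ell$.

\subsection{Resolving $P$}

By \eqref{eq:rel}, the cone $(d_1,v_1,v_2,v_3)$ is a point $\frac12(1,1,1,1)$, the vertex of $E_1$, and the star subdivision $\pi_2$ at $d_2$ is the resolution of Example~\ref{ex:sing}(b). The maximal cones of $\mathcal Y^2$ over $P$ are $(d_1,v_x,v_i,v_j)$, $(d_1,d_2,v_i,v_j)$ and $(d_2,v_1,v_2,v_3)$, all smooth. So $\mathcal Y^2$ is smooth along the preimage of $\ell$, and we read off the following.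
\begin{itemize}
\item $E_2\cong\mathbb P^3$ and $E_2|_{E_2}=\mathcal O(-2)$.
\item Modulo $d_1$, the relations become $v_x+d_2=0$ and $v_1+v_2+v_3=2d_2$. By (T2), $E_1\subset\mathcal Y^2$ is a $\mathbb P^1$-bundle over $\mathbb P^2_{(y_0:y_1:w)}$, the blow-up of $\mathbb P(2,1,1,1)$ at the vertex. The curve of the cone $(d_1,v_i,v_j)$ is a fiber $f_1$, and (T3) applied to $v_x+d_2-2d_1=0$ gives $E_1\cdot f_1=-2$ and $E_2\cdot f_1=1$. The divisors $E_1,E_2$ meet transversally, and $E_1\cap E_2$ is a section of $E_1\to\mathbb P^2$ and a plane in $E_2$.
\item Near $P$ the curve $\ell$ is the $x$-axis, the curve of the cone $(v_1,v_2,v_3)$. This cone is a face of $(d_2,v_1,v_2,v_3)$, whose dual coordinates are $x^3,\ y_0x^{-2},\ y_1x^{-2},\ wx^{-2}$ on the slice $z=1$, or in homogeneous form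
\begin{equation}\label{eq:coord}
x^3/z,\qquad y_0/x^2,\qquad y_1/x^2,\qquad w/(x^2z).
\end{equation}
In this chart $E_2$ is the zero set of the first coordinate, and the strict transform $\Gamma\cong\mathbb P^1$ of $\ell$ is the zero set of the last three. So $\Gamma$ meets $E_2$ transversally in the origin $o$ of the chart, $o\notin E_1$, and $\Gamma\cap E_1=\emptyset$.
\end{itemize}

\begin{lemma}\label{lem:normal}
The normal bundle of $\Gamma$ in $\mathcal Y^2$ is $\mathcal O(-1)^{3}$.
\end{lemma}

\begin{proof}
A vector bundle on $\mathbb P^1$ is a sum of line bundles, so it suffices to show $\deg N_\Gamma=-3$ and $H^0(N_\Gamma)=0$: then all three summands have negative degree, and the degrees add up to $-3$.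

\emph{Degree.} By (T1), $a(E_1,\mathcal Y)=\frac23$ and $a(E_2,\mathcal Y)=\frac73-1=\frac43$. The section $x^6$ of $\mathcal O(6)|_\ell$ vanishes only at $P$, where $z^2$ is a generator and $x^6/z^2$ has order $2$ in the coordinate $x^3/z$. So $\deg\mathcal O(1)|_\ell=\frac13$ and $K_{\mathcal Y^2}\cdot\Gamma=-\frac13+\frac43=1$. Adjunction gives $\deg N_\Gamma=-2-1=-3$.

\emph{Sections.} On the chart $x=1$, $z=\zeta$, the curve $\Gamma\setminus o=\mathbb C_\zeta$ is given by $a=y_0=y_1=w=t=0$. A section of $N_\Gamma$ over it is a tuple of entire functions $(\dot a,\dot y_0,\dot y_1,\dot w,\dot t)$ of $\zeta$ that satisfies the linearized equations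
$$\dot y_0=\zeta\dot t,\qquad A_a\dot a+A_0\dot y_0+A_1\dot y_1+B\dot w=0 .$$
By \eqref{eq:coord} the conormal bundle is generated at $o$, that is at $\zeta=\infty$, by $dy_0$, $dy_1$, $\zeta^{-1}dw$. So the section is regular at $o$ if and only if $\dot y_0,\dot y_1,\dot w/\zeta$ are bounded there. Then $\dot y_0,\dot y_1$ are constant and $\dot w$ is a polynomial of degree at most $1$. Setting $\zeta=0$ in the first equation gives $\dot y_0=0$, hence $\dot t=0$. Now $A_a\dot a=-(A_1\dot y_1+B\dot w)$ is a polynomial of degree at most $2$. So $\dot a$ is entire and rational, hence a polynomial, and $\deg A_a=3$ forces $\dot a=0$. Evaluating $A_1\dot y_1+B\dot w=0$ at the zero of $B$ gives $\dot y_1=0$ by (F2), and then $\dot w=0$.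
\end{proof}

\subsection{Three contractions}

We use the contraction theorem of Nakano and Fujiki--Nakano \cite{Nak,FN}: \emph{if a smooth hypersurface $D$ of a complex manifold $M$ is a $\mathbb P^1$-bundle over a compact manifold $Z'$, and $\mathcal O_M(D)$ has degree $-1$ on the fibers, then $M$ is the blow-up of a manifold along a submanifold isomorphic to $Z'$, with exceptional divisor $D\to Z'$.} No projectivity is required, and none is obtained. We apply it to an open neighborhood of $D$ in the smooth locus and leave the complement of $D$ unchanged. After one contraction the next divisor must still be smooth, and its self-intersection must be recomputed.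

\begin{lemma}\label{lem:down}
Let $\psi:M\to M'$ be the blow-up of a manifold along a smooth center $Z'$ of codimension $2$ with exceptional divisor $D$. Let $S\subset M$ be a smooth hypersurface meeting $D$ transversally along a section of $D\to Z'$. Then $S'=\psi(S)$ is smooth and contains $Z'$, the map $S\to S'$ is an isomorphism, and $\psi^*S'=S+D$.
\end{lemma}

\begin{proof}
The image $S'$ is an analytic hypersurface containing $Z'$, and $\psi^*S'=S+mD$. Intersecting with a fiber of $D\to Z'$ gives $0=1-m$. So a local equation $h$ of $S'$ has nonzero class in $I_{Z'}/I_{Z'}^2$. This class is a fiberwise linear form on the normal bundle, and its zero divisor on $D=\mathbb P(N_{Z'})$ is $S|_D$. A section contains no fiber, so the class vanishes at no point of $Z'$, which means $dh\ne0$ along $Z'$. Away from $Z'$, $S'$ is isomorphic to $S\setminus D$. Finally $S$ is the blow-up of $S'$ along the Cartier divisor $Z'$, hence isomorphic to $S'$.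
\end{proof}

\emph{First contraction.} Let $\pi_3$ be the blow-up of $\Gamma$. By Lemma~\ref{lem:normal}, $E_3=\mathbb P(N_\Gamma)\cong\mathbb P^1\times\mathbb P^2$, and $E_3|_{E_3}$ is the tautological subbundle of $\mathcal O(-1)^3$, namely $\mathcal O(-1)\boxtimes\mathcal O(-1)$. It has degree $-1$ on the fibers of the second projection, so we can contract $E_3\to\mathbb P^2$. This gives $\psi_3:\mathcal Y^3\to\mathcal X^2$ with center $Z_3$.

\emph{Second contraction.} Since $\Gamma$ is transversal to $E_2$ at $o$, the strict transform of $E_2$ in $\mathcal Y^3$ equals $\pi_3^*E_2$ and is isomorphic to $\mathrm{Bl}_o\mathbb P^3$. It cuts out on $E_3$ the reduced divisor $\{o\}\times\mathbb P^2$, a section of $E_3\to Z_3$. By Lemma~\ref{lem:down}, $E_2\subset\mathcal X^2$ is smooth, contains $Z_3$, and is isomorphic to $\mathrm{Bl}_o\mathbb P^3$. This is a $\mathbb P^1$-bundle over $\mathbb P^2$ whose fibers $f_2$ are the strict transforms of the lines through $o$. We have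
$$(E_2\cdot f_2)_{\mathcal X^2}=\bigl((E_2+E_3)\cdot f_2\bigr)_{\mathcal Y^3}=-2+1=-1,$$
because $E_2$ is a pull-back from $\mathcal Y^2$ and $E_3$ restricts to the exceptional divisor of $\mathrm{Bl}_o\mathbb P^3$. Contracting $E_2$ gives $\psi_2:\mathcal X^2\to\mathcal X^1$ with center $Z_2$.

\emph{Third contraction.} Since $E_1\cap\Gamma=\emptyset$, the maps $\pi_3$ and $\psi_3$ are isomorphisms near $E_1$. So in $\mathcal X^2$ the divisor $E_1$ meets $E_2$ transversally along a plane not through $o$, which meets each line through $o$ once and is thus a section of $E_2\to Z_2$. By Lemma~\ref{lem:down}, $E_1\subset\mathcal X^1$ is smooth, contains $Z_2$ as the image of $E_1\cap E_2$, and is still the same $\mathbb P^1$-bundle. We have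
$$(E_1\cdot f_1)_{\mathcal X^1}=\bigl((E_1+E_2)\cdot f_1\bigr)_{\mathcal X^2}=-2+1=-1 .$$
Contracting $E_1$ gives $\psi_1:\mathcal X^1\to\mathcal X$ with center $Z\cong\mathbb P^2_{(y_0:y_1:w)}$.

The space $\mathcal X$ is smooth near $Z$. Since $Z_3\subset E_2$ and $Z_2\subset E_1$, the preimage of $Z$ in $\mathcal Y^3$ is $E_1\cup E_2\cup E_3$, which is also the preimage of $\ell$. So
\begin{equation}\label{eq:iso}
\mathcal X\setminus Z\cong\mathcal Y\setminus\ell ,
\end{equation}
and $\mathcal X$ is normal and irreducible. The function $t$ extends across $Z$ by (N2) and vanishes on $Z$ because it vanishes on $E_1$. This defines $g:\mathcal X\to\Delta$, isomorphic to $f$ over $\Delta\setminus0$. It is proper because $\mathcal Y^3\to\Delta$ is proper and $\mathcal Y^3\to\mathcal X$ is surjective, and it is flat by (N3). Both $\mathcal Y^3\to\mathcal X$ and $\mathcal Y^3\to\mathcal Y$ are modifications, so $g$ is Moishezon.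

\subsection{The central fiber $X_0$}

\begin{proposition}\label{prop:X0}
$X_0$ is normal and irreducible. Its singularities are three ordinary double points on $Z$ and five points $\frac12(1,1,1)$ outside $Z$.
\end{proposition}

\begin{proof}
By \eqref{eq:iso} and Proposition~\ref{prop:Y}, $X_0\setminus Z\cong Y_0\setminus\ell$ is irreducible and smooth except for five points $\frac12(1,1,1)$. It is dense in $X_0$, because $X_0$ has pure dimension $3$. It remains to study $X_0=\{t=0\}$ along $Z$. We have no explicit coordinates on $\mathcal X$ near $Z$, but the first-order term of $t$ along $Z$ can be read on $E_1$.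

The map $\psi_1$ is the blow-up of $Z$ and $\operatorname{ord}_{E_1}t=1$. So $t\in I_Z$ has a nonzero class $dt\in H^0(Z,N_Z^*)$, and $\operatorname{div}(\psi_1^*t)-E_1$ restricts on $E_1=\mathbb P(N_Z)$ to the zero divisor of the fiberwise linear form $dt$. The complement of $E_2\cup E_3$ in $\mathcal Y^3$ is an open subset both of $\mathcal X^1$ and of $\mathcal Y^1$, and it identifies $E_1\setminus Z_2$ with $\mathbb P(2,1,1,1)$ minus the vertex. So by \eqref{eq:T}, on $E_1\setminus Z_2$ this zero divisor is $\{xy_0+y_1\kappa'=0\}$. Over a standard chart of $\mathbb P^2$, set the corresponding coordinate among $y_0,y_1,w$ equal to $1$. Then $x$ is an affine coordinate on the fibers of $E_1\setminus Z_2\to Z$.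

Over a small open set $U\subset Z$ choose a frame $n_0,n_1$ of $N_Z$ such that the point with coordinate $x$ is the line spanned by $n_0+xn_1$; this is possible because maps to $PGL_2$ lift locally to $GL_2$. Put $\lambda_i=dt(n_i)$. The functions $\lambda_0+\lambda_1x$ and $y_1\kappa'+y_0x$ on $U\times\mathbb A^1$ have the same divisor, so their quotient $\varepsilon$ is holomorphic and nowhere zero. For $u\in U$ with $y_0(u)\neq0$, the function $\varepsilon(u,\cdot)$ is rational without zeros or poles on $\mathbb A^1$, hence constant. So $\partial_x\varepsilon=0$ on a dense set, hence everywhere, and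
$$(\lambda_0,\lambda_1)=\varepsilon(u)\,(y_1\kappa',\,y_0).$$
The zero scheme of $dt$ is therefore $\{y_0=y_1\kappa(0,y_1,w)=0\}\subset\mathbb P^2$, three reduced points by (F3). At other points of $Z$ the differential of $t$ is nonzero and $X_0$ is smooth. At one of the three points $\lambda_0,\lambda_1$ are coordinates on $Z$. Choose generators $v_0,v_1$ of $I_Z$ dual to $n_0,n_1$ and extend the $\lambda_i$ to $\mathcal X$. Then $\lambda_0,\lambda_1,v_0,v_1$ are coordinates and $t\equiv\lambda_0v_0+\lambda_1v_1$ modulo $I_Z^2$. The Hessian has the block form $\begin{pmatrix}0&I\\ I&*\end{pmatrix}$, so it is nondegenerate.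
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
By Example~\ref{ex:sing}, $X_0$ is terminal. The bimeromorphic map defined by $\mathcal Y^3$ is an isomorphism outside $Z$ and $\ell$, which are nowhere dense in $X_0$ and $Y_0$. The closure of the graph of $X_0\setminus Z\cong Y_0\setminus\ell$ is the image of the strict transform of $Y_0$ in $\mathcal Y^3$, hence analytic. So $\mathcal X$ and $\mathcal Y$ are fiberwise bimeromorphic. The same argument, with the component of $\mathcal Y^3\times_\Delta\tilde\Delta$ that contains the preimage of the open set \eqref{eq:iso}, applies after a non-constant base change.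
\end{proof}

\begin{remark}\label{rem:TZ}
The divisor $T_P$ of \eqref{eq:T} is the plane $Z\subset X_0$. Indeed, the strict transform of $X_0$ in $\mathcal X^1$ is the blow-up of $X_0$ along $Z$, which is an isomorphism over the smooth locus of $X_0$, and it meets $E_1$ in $T_P$. So $a(T_P,X_0)=0$, and Theorem~\ref{thm:B} says that every projective model as in the theorem contracts $Z$, with discrepancy at most $-\frac13$.
\end{remark}

\section{Linear systems on the general fiber}\label{sec:rigid}

In this section varieties are algebraic, $V=Y_t$ with $t\ne0$, and $H=\mathcal O_V(1)=-K_V$. A projective model $\mathcal X^{\rm p}$ gives a birational map from $V$ to a projective variety, and its hyperplane sections become a linear system on $V$ without fixed components. By Lemma~\ref{lem:general} its members $D$ lie in $|\mathcal O_V(n)|$ for some $n$, so that $K_V+\frac1nD$ is trivial up to a multiple. We show that the pair $(V,\frac1nD)$ has non-negative discrepancies. A negative discrepancy forces a high multiplicity, and $H^3=\frac12$ leaves no room for it.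

\begin{lemma}\label{lem:mult}
Let $U$ be smooth and $D\ge0$ a $\mathbb Q$-divisor with $\operatorname{mult}_uD\le1$ for all $u\in U$. Then $a(G,U,D)\ge0$ for every exceptional divisor $G$ over $U$.
\end{lemma}

\begin{proof}
We extract $G$ by blowing up its centers. Put $U_0=U$, $D_0=D$. Given a smooth $U_i$, let $Z_i\subset U_i$ be the center of the valuation $\operatorname{ord}_G$ and $c_i$ its codimension. If $c_i\ge2$, replace $U_i$ by an open set meeting $Z_i$ on which $Z_i$ is smooth and every component of $D_i$ has constant multiplicity at the points of $Z_i$. Let $U_{i+1}$ be the blow-up of $Z_i$, with exceptional divisor $G_{i+1}$, and $D_{i+1}$ the strict transform of $D_i$. The center $Z_{i+1}$ lies in $G_{i+1}$, so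
$$a(G,U_{i+1})=a(G,U_i)-(c_i-1)\operatorname{ord}_GG_{i+1}<a(G,U_i).$$
These are non-negative integers, so the process stops at some $U_m$ with $Z_m=G_m$ a divisor, and then $\operatorname{ord}_G=\operatorname{ord}_{G_m}$.

Multiplicities do not increase. Let $\{\varphi=0\}$ be a component of $D_i$ with multiplicity $\mu$ at all points of $Z_i$, and let $u\in Z_i$. Expand $\varphi$ in coordinates normal to $Z_i$, with coefficients that are functions on $Z_i$. The expansion starts in degree $\mu$, and the degree $\mu$ part does not vanish at $u$, since otherwise $\operatorname{mult}_u\varphi>\mu$. So the strict transform cuts the fiber $\mathbb P^{c_i-1}$ over $u$ in a hypersurface of degree $\mu$, and it has multiplicity at most $\mu$ at each point of this fiber. Summing over components, $\operatorname{mult}D_{i+1}\le1$ everywhere. Therefore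
$$K_{U_{i+1}}+D_{i+1}=(\text{pull-back of }K_{U_i}+D_i)+\beta_iG_{i+1},\qquad\beta_i=c_i-1-\operatorname{mult}_{Z_i}D_i\ge0 .$$
Pulling these identities back to $U_m$ and taking the coefficient of $G_m$, which is not a component of $D_m$, gives $a(G,U,D)=\sum_i\beta_i\operatorname{ord}_GG_{i+1}\ge0$.
\end{proof}

\begin{proposition}\label{prop:rigid}
Let $n\ge1$, let $\Lambda\subset|\mathcal O_V(n)|$ be a linear system without fixed components, and let $G$ be an exceptional divisor over $V$. Then $a(G,V,\frac1nD)\ge0$ for general $D\in\Lambda$.
\end{proposition}

\begin{proof}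
The order $\operatorname{ord}_GD$ takes its minimum outside a proper linear subspace of $\Lambda$. So if the claim fails, then $a(G,V,\frac1nD)<0$ for \emph{all} $D\in\Lambda$. Assume this, and let $C\subset V$ be the center of $G$. Take general $D_1,D_2\in\Lambda$. They have no common component, so $D_1\cdot D_2$ is an effective $1$-cycle with $H\cdot D_1\cdot D_2=n^2H^3=n^2/2$.

Suppose first that $V$ is smooth at the general point of $C$, and let $m_i$ be the multiplicity of $D_i$ there. If $m_i\le n$, remove from the smooth locus of $V$ the closed set where $\operatorname{mult}D_i>n$. The resulting open set meets $C$, and Lemma~\ref{lem:mult} gives $a(G,V,\frac1nD_i)\ge0$, contrary to the assumption. So $m_1,m_2>n$. We recall that at a smooth point of a threefold the local intersection number of three divisors that meet in an isolated point is at least the product of their multiplicities; cutting with a general surface, the coefficient of a curve $C$ in $D_1\cdot D_2$ is at least $m_1m_2$.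

\emph{(i) $C$ is a curve.} Since $2H$ is an ample line bundle, $H\cdot C\ge\frac12$. So $n^2/2=H\cdot D_1\cdot D_2\ge m_1m_2/2>n^2/2$, a contradiction.

\emph{(ii) $C=v$ is a smooth point.} The sections $a^2,ax,x^2,y_0,y_1$ of $\mathcal O_V(2)$ have no common zero, because $a=x=y_0=y_1=0$ leaves $G_t=\gamma w^2$. As $\mathcal O_V(2)$ is ample, they define a finite morphism $V\to\mathbb P^4$. The components of $D_1\cap D_2$ map to curves, and a general hyperplane through the image of $v$ contains none of them. Its pull-back $S$ satisfies $n^2=S\cdot D_1\cdot D_2\ge m_1m_2>n^2$, a contradiction.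

\emph{(iii) $C=v$ is a point $\frac12(1,1,1)$.} Lemma~\ref{lem:mult} does not apply at $v$, so we pass to the resolution $\varphi:U\to V$ of $v$ from Example~\ref{ex:sing}(b), with exceptional divisor $E\cong\mathbb P^2$, $E|_E=\mathcal O(-2)$, $E^3=4$, $K_U=\varphi^*K_V+\frac12E$. We bound the order of $D_i$ along $E$ by intersecting with a nef divisor.

Change $y_0,y_1$ linearly so that $v=\{a=x=y_1=w=0\}$. The binary quintic has a simple root at $v$, so $y_0^5$ does not occur in $G_t$ and the coefficient $\epsilon_0$ of $y_0^4y_1$ is nonzero. On the slice $y_0=1$ the group $\mu_2$ changes the signs of $a,x,w$ and fixes $y_1$ and $G_t$. So $G_t=\epsilon_0y_1+q(a,x,w)+\cdots$, where $q$ is a quadratic form with $w^2$-coefficient $\gamma$, and the remaining terms are divisible by $y_1^2$ or have degree at least $3$ and even degree in $a,x,w$. Hence $a,x,w$ are coordinates on the slice, and $y_1=Q+(\text{order}\ge4)$ with $Q=-q/\epsilon_0$. Trivialize $\mathcal O(2)$ near $v$ by $y_0$. The sections $a^2,ax,x^2,y_1$ have order $2$ at the origin of the slice, so they define sections of $\varphi^*\mathcal O(2)(-E)$. On $E$ these restrict to the conics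 $a^2,ax,x^2,Q$, and $a=x=0$ leaves $Q=-(\gamma/\epsilon_0)w^2\ne0$. Outside $E$, the equations $a=x=y_1=0$ leave $G_t=\gamma w^2$, which vanishes only at $v$. So $2\varphi^*H-E$ is base point free.

Write $\varphi^*D_i=D_{i}'+\epsilon E$ with $D_i'$ the strict transform; $\epsilon$ is the same for general members. Then
$$0\le(2\varphi^*H-E)\cdot D_1'\cdot D_2'=(2\varphi^*H-E)\cdot(n\varphi^*H-\epsilon E)^2=2n^2H^3-\epsilon^2E^3=n^2-4\epsilon^2 ,$$
so $\epsilon\le n/2$. In $K_U+\frac1nD_1'=\varphi^*(K_V+\frac1nD_1)+(\frac12-\frac\epsilon n)E$ the coefficient of $E$ is non-negative. Hence $G\ne E$, the center of $G$ on $U$ is a proper subset of $E$, and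
$$a(G,U,\tfrac1nD_1')=a(G,V,\tfrac1nD_1)-(\tfrac12-\tfrac\epsilon n)\operatorname{ord}_GE<0 .$$
On the other hand $D_1'|_E$ is a plane curve of degree $2\epsilon\le n$. So $\operatorname{mult}_uD_1'\le n$ for all $u\in E$, hence on a smooth neighborhood of $E$. This contradicts Lemma~\ref{lem:mult}.
\end{proof}

\section{Projective models: proof of Theorem~\ref{thm:B}}\label{sec:B}

Choose a coordinate $\sigma$ at $\tau$ with $t=\nu(\sigma)=\sigma^k$, and let $\tilde{\mathcal Y}=\mathcal Y\times_\Delta\tilde\Delta$ and $\tilde{\mathcal X}=\mathcal X\times_\Delta\tilde\Delta$, with fibers $Y_0$ and $X_0$ over $\tau$. After shrinking, $\tilde\Delta$ is a disc, $\tilde{\mathcal X}$ and $\mathcal X^{\rm p}$ are normal by (N3), and $rK_{\mathcal X^{\rm p}}$ is Cartier for some $r\ge1$. The fiber $X^{\rm p}_\tau$ is bimeromorphic to $X_0$, hence irreducible. By Lemma~\ref{lem:strict}(b) the direction of the given map does not matter, and composing with \eqref{eq:iso} we get a bimeromorphic map $\phi:\tilde{\mathcal Y}\dashrightarrow\mathcal X^{\rm p}$ over $\tilde\Delta$ that induces $Y_0\dashrightarrow X^{\rm p}_\tau$. Fix a divisor $T$ over $Y_0$.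

By Lemma~\ref{lem:adj} it suffices to prove $a(G,\tilde{\mathcal Y})\ge a(G,\mathcal X^{\rm p})$ for all prime divisors $G$ on a suitable common resolution $W$. The tool is one section $\theta$ of a multiple of $nK_W+q^*A$, with $A$ ample on $\mathcal X^{\rm p}$. Seen from $\tilde{\mathcal Y}$, where this class is trivial on general fibers, $\theta$ is a generator; this bounds $\operatorname{ord}_G\theta$ from above. Seen from $\mathcal X^{\rm p}$ it is holomorphic; this bounds $\operatorname{ord}_G\theta$ from below. The danger is a pole of $\theta$ along a divisor that dominates $\tilde\Delta$, is contracted on $\tilde{\mathcal Y}$ and survives on $\mathcal X^{\rm p}$. Proposition~\ref{prop:rigid} excludes it. We cannot write down $\theta$ on $\tilde{\mathcal Y}$ directly, since we do not know beforehand that the transform of $A$ is $\mathbb Q$-Cartier at $P$. We construct it on general fibers and spread it out.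

\subsection*{Step 1: the common resolution}

We need a manifold $W$ with modifications $p:W\to\tilde{\mathcal Y}$ and $q:W\to\mathcal X^{\rm p}$, $\phi=q\circ p^{-1}$, with projective fibers over $\tilde\Delta$, such that the common strict transform $E$ of Lemma~\ref{lem:strict} is smooth and carries $T$. By Hironaka's Chow lemma and resolution, $T$ is a divisor on a smooth projective variety with a birational morphism to $Y_0$, and such a morphism is the blow-up $\mathrm{Bl}_{I_0}Y_0\to Y_0$ of a nonzero ideal sheaf $I_0$. Let $J\subset\mathcal O_{\tilde{\mathcal Y}}$ be the preimage of $I_0$. Since $J\mathcal O_{Y_0}=I_0$, the strict transform of $Y_0$ in $\mathrm{Bl}_J\tilde{\mathcal Y}$ is $\mathrm{Bl}_{I_0}Y_0$. The graph of $\phi$ is a closed subspace of $\tilde{\mathcal Y}\times_{\tilde\Delta}\mathcal X^{\rm p}$, projective over $\tilde\Delta$. Take the main component of its fiber product with $\mathrm{Bl}_J\tilde{\mathcal Y}$ over $\tilde{\mathcal Y}$, resolve it by blow-ups, and blow up further to make $E$ smooth; after shrinking, finitely many blow-ups suffice. Then $E\to\mathrm{Bl}_{I_0}Y_0$ is a modification of a manifold, so by (N1)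 the strict transform of $T$ is a divisor on $E$. After shrinking, $\varpi:W\to\tilde\Delta$ is smooth over $\tilde\Delta\setminus\tau$. We have $\operatorname{div}\sigma=E+\sum m_GG$ as in Lemma~\ref{lem:strict}, and there are finitely many $p$- or $q$-exceptional prime divisors.

Let $s\ne\tau$ and $V=\tilde Y_s=Y_{s^k}$. The set $\Sigma_p$ has dimension at most $2$ and no component inside $V$, so $\dim(\Sigma_p\cap V)\le1$. The fiber $W_s$ is smooth, and it is connected because $p$ has connected fibers. So $p_s:W_s\to V$ is a birational morphism of projective varieties, to which Section~\ref{sec:rigid} applies.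

\subsection*{Step 2: the linear system and the integer $n$}

Embed $\mathcal X^{\rm p}\subset\mathbb P^M\times\tilde\Delta$, let $A$ be the hyperplane bundle and $\mathfrak L$ the space of sections of $q^*A$ given by linear forms on $\mathbb P^M$. It is base point free on $W$ and on each $W_s$. Let $s\ne\tau$ and let $D'=\operatorname{div}(\lambda|_{W_s})$ for general $\lambda\in\mathfrak L$. Then $D'$ contains no $p_s$-exceptional divisor, and $D'\ne0$ because $q(W_s)=X^{\rm p}_s$ has dimension $3$ and meets every hyperplane. So $p_{s*}D'\ne0$, and by Lemma~\ref{lem:general} it is the divisor of some $h\in R$ of degree $n\ge1$. For any $\lambda'\in\mathfrak L$, the homogeneous rational function $h\lambda'/\lambda$ on the cone has effective divisor, so it lies in $R$ by normality, and it depends linearly on $\lambda'$. Thus the push-forwards form a linear system $\Lambda_s\subset|\mathcal O_V(n)|$. It has no fixed component, since the strict transform of one would lie in the base locus of $\mathfrak L$. By the projection formula,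
$$36\cdot\frac n2=(p^*\mathcal O(6))^2\cdot q^*A\,\big|_{W_s}.$$
The right side is an intersection number of line bundles on $W$ along the fibers of a smooth proper map over the connected base $\tilde\Delta\setminus\tau$. So $n$ does not depend on $s$. Put
$$L=\omega_W^{6n}\otimes q^*A^{6}.$$

\subsection*{Step 3: the section $\theta$}

Let $s\ne\tau$, $D'$ general as above, and $D=p_{s*}D'\in\Lambda_s$. Since $D'$ is the strict transform of $D$,
$$K_{W_s}+\tfrac1nD'=p_s^*\bigl(K_V+\tfrac1nD\bigr)+\sum a(F,V,\tfrac1nD)\,F,$$
where $F$ runs over the finitely many $p_s$-exceptional prime divisors. By Proposition~\ref{prop:rigid} all coefficients are non-negative. The divisor $6nK_V+6D$ is Cartier and linearly equivalent to $0$, and $\omega_W|_{W_s}\cong\omega_{W_s}$. So $L|_{W_s}\cong\mathcal O(\Xi_s)$ for an effective $p_s$-exceptional divisor $\Xi_s$. Sections of $\mathcal O(\Xi_s)$ are holomorphic functions on $V$ outside a set of codimension $2$, hence constants by (N2). Thus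
\begin{equation}\label{eq:h0}
h^0(W_s,L|_{W_s})=1,\ \text{and a nonzero section has divisor }\Xi_s .
\end{equation}
By Grauert's theorems $\varpi_*L$ is coherent, and since $h^0$ is constant on $\tilde\Delta\setminus\tau$ it is a line bundle there. A nonzero coherent sheaf on a Stein space has a nonzero section, so there is $0\ne\theta_0\in H^0(W,L)$. Put $\theta=\sigma^{-j}\theta_0$ with $j=\operatorname{ord}_E\theta_0$. Since $\operatorname{ord}_E\sigma=1$, we get
\begin{equation}\label{eq:theta}
\operatorname{ord}_E\theta=0,\qquad\theta\text{ is holomorphic on }W\setminus W_\tau .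
\end{equation}
Poles along the other components of $W_\tau$ may occur. After shrinking, $\theta|_{W_s}\ne0$ for all $s\ne\tau$.

\emph{Every component $G$ of $\operatorname{div}\theta$ is $p$-exceptional.} If $G\subset W_\tau$, then $G\ne E$, and this is Lemma~\ref{lem:strict}(a). Otherwise $G$ dominates $\tilde\Delta$ and $G\cap W_s\subset\operatorname{supp}\Xi_s$ by \eqref{eq:h0}. So $p(G)$ meets $\tilde Y_s$ in dimension at most $1$ for $s\neq\tau$, and $\dim p(G)\le2$. Consequently $\theta$ has neither zeros nor poles over $\tilde{\mathcal Y}\setminus\Sigma_p$.

\subsection*{Step 4: upper bound from $\tilde{\mathcal Y}$}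

Fix $\lambda\in\mathfrak L$ that vanishes identically on no $p$-exceptional prime divisor. Near a point of $\tilde{\mathcal Y}$ let $\Omega$ be a generator of the line bundle $\omega_{\tilde{\mathcal Y}}^{[6n]}$ (Proposition~\ref{prop:Y}(d)). Both $\theta$ and $p^*\Omega\otimes\lambda^6$ are meromorphic sections of $L$. Outside $\Sigma_p$ the first is a generator and the second is holomorphic, so $p^*\Omega\otimes\lambda^6=h\,\theta$ with $h$ holomorphic outside $\Sigma_p$, hence holomorphic on an open subset of $\tilde{\mathcal Y}$ by (N2). For $p$-exceptional $G$ we compare orders: $6n\,a(G,\tilde{\mathcal Y})+0=\operatorname{ord}_G(p^*h)+\operatorname{ord}_G\theta$. If $G$ is not $p$-exceptional, then $a(G,\tilde{\mathcal Y})=0=\operatorname{ord}_G\theta$ by Step~3. In both cases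
$$\operatorname{ord}_G\theta\le6n\,a(G,\tilde{\mathcal Y}).$$

\subsection*{Step 5: lower bound from $\mathcal X^{\rm p}$}

Near a point of $\mathcal X^{\rm p}$ let $\Omega^{\rm p}$ and $e$ be generators of the line bundles $\omega_{\mathcal X^{\rm p}}^{[6nr]}$ and $A$. Outside $\Sigma_q$ write $\theta^r=h^{\rm p}\,q^*(\Omega^{\rm p}\otimes e^{6r})$ with $h^{\rm p}$ meromorphic. By \eqref{eq:theta}, $h^{\rm p}$ is holomorphic outside $X^{\rm p}_\tau$. Along the irreducible divisor $X^{\rm p}_\tau$, whose strict transform is $E$, it has order $r\operatorname{ord}_E\theta=0$. So $h^{\rm p}$ has no poles outside $\Sigma_q$ and extends holomorphically by (N2). Comparing orders along any prime divisor $G\subset W$ gives $r\operatorname{ord}_G\theta=\operatorname{ord}_G(q^*h^{\rm p})+6nr\,a(G,\mathcal X^{\rm p})$, so $\operatorname{ord}_G\theta\ge6n\,a(G,\mathcal X^{\rm p})$. With Step~4,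
\begin{equation}\label{eq:main}
a(G,\tilde{\mathcal Y})\ \ge\ a(G,\mathcal X^{\rm p})\qquad\text{for all prime divisors }G\subset W .
\end{equation}

\subsection*{Step 6: adjunction}

Lemma~\ref{lem:adj} applies to both $p$ and $q$, with the same $E$ and the same multiplicities $m_G$. Subtracting the two formulas,
$$a(T,Y_0)-a(T,X^{\rm p}_\tau)=\sum_{G\ne E}\bigl(a(G,\tilde{\mathcal Y})-a(G,\mathcal X^{\rm p})\bigr)\operatorname{ord}_T(G|_E)\ \ge\ 0$$
by \eqref{eq:main}, since each $G|_E$ is effective. For $T=T_P$, Proposition~\ref{prop:P} gives $a(T_P,X^{\rm p}_\tau)\le-\frac13$. A divisor with nonzero discrepancy is exceptional, so $\operatorname{discrep}(X^{\rm p}_\tau)\le-\frac13$, and the resolution $E\to X^{\rm p}_\tau$ shows that $X^{\rm p}_\tau$ is not canonical. Finally, $\tilde{\mathcal Y}$ is projective over $\tilde\Delta$ and fiberwise bimeromorphic to $\tilde{\mathcal X}$, has $\mathbb Q$-Cartier canonical class and terminal fibers over $s\ne\tau$, and its fiber over $\tau$ is $Y_0$. This proves Theorem~\ref{thm:B}. \qed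

\begin{remark}\label{rem:hyp}
Projectivity of $\mathcal X^{\rm p}$ provides the base point free system $\mathfrak L$ in Step~2. It cannot be dropped: for $\nu=\mathrm{id}$ the family $\mathcal X$ itself has normal central fiber and $\mathbb Q$-Cartier canonical class (it is smooth near $Z$, and \eqref{eq:iso} holds), while $a(T_P,X_0)=0>-\frac13$ by Remark~\ref{rem:TZ}. In particular $g$ is not projective over any smaller disc. Normality of $X^{\rm p}_\tau$ and the $\mathbb Q$-Cartier condition are used in Steps~5 and~6. The bimeromorphy of the central fibers makes $E$ the strict transform of both, so that the single normalization $\operatorname{ord}_E\theta=0$ serves in Step~3 and in Step~5. Nothing is assumed about the singularities of $X^{\rm p}_s$ for $s\ne\tau$.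
\end{remark}

\section{Higher dimensions: proof of Theorem~\ref{thm:C}}\label{sec:C}

The case $d=3$ is done. For $d>3$ let $B$ be an abelian variety of dimension $d-3$ and consider $\mathcal X\times B\to\Delta$. It is flat and proper, it is Moishezon because it is bimeromorphic to $\mathcal Y\times B$, and $X_0\times B$ is terminal, as one sees on the product of $B$ with a resolution of $X_0$. Suppose that after a base change $\nu$ there is $\phi:\tilde{\mathcal X}\times B\dashrightarrow\mathcal X^{\rm p}$ as in the Conjecture, where $\tilde{\mathcal X}=\mathcal X\times_\Delta\tilde\Delta$. We want to cut $\mathcal X^{\rm p}$ into families of threefolds indexed by $b\in B$ and apply Theorem~\ref{thm:B} to one of them. For this the meromorphic map $\mathcal X^{\rm p}\dashrightarrow B$ has to be holomorphic. This is why $B$ is chosen abelian, and it is where (1) is first used: canonical singularities of the fiber make the cohomology of the exceptional set of a resolution vanish, while a curve mapping non-trivially to $B$ carries a nonzero class.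

As in Section~\ref{sec:B}, $\tilde\Delta$ is a disc with coordinate $\sigma$, the spaces $\tilde{\mathcal X}\times B$ and $\mathcal X^{\rm p}$ are normal, and $X^{\rm p}_\tau$ is irreducible. By Hironaka's Chow lemma applied to the graph of $\phi$, and by resolution, there are a manifold $W$, a projective modification $q:W\to\mathcal X^{\rm p}$ and a modification $p:W\to\tilde{\mathcal X}\times B$ with $\phi=q\circ p^{-1}$, such that the common strict transform $E$ of the fibers over $\tau$ is smooth. Let $\beta=\mathrm{pr}_B\circ p:W\to B$.

\subsection*{Step 1: $R^1q_*\mathcal O_W=0$ near $X^{\rm p}_\tau$}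

The projective variety $X^{\rm p}_\tau$ is canonical, hence has rational singularities and is Cohen--Macaulay \cite[5.22]{KM}. By (N3), $\mathcal X^{\rm p}$ is Cohen--Macaulay after shrinking, so $\omega=\omega_{\mathcal X^{\rm p}}$ is a dualizing sheaf and $R\mathcal Hom(\omega,\omega)=\mathcal O_{\mathcal X^{\rm p}}$. Grauert--Riemenschneider vanishing, in the analytic case \cite{Tak}, gives $R^iq_*\omega_W=0$ for $i>0$. We show $q_*\omega_W=\omega$ by lifting the corresponding equality from the fiber.

The sequence $0\to\omega_W\to\omega_W(E)\to\omega_E\to0$ and $R^1q_*\omega_W=0$ show that the residue map $q_*\omega_W(E)\to q_*\omega_E$ is surjective. Moreover $q_*\omega_E=\omega_{X^{\rm p}_\tau}$: a power of a section of $\omega_{X^{\rm p}_\tau}$ is a holomorphic multiple of a generator of $\omega^{[m]}_{X^{\rm p}_\tau}$, whose pull-back to $E$ has no poles. Since $E\le\operatorname{div}\sigma$,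
$$q_*\omega_W(E)\subset\sigma^{-1}q_*\omega_W\subset\sigma^{-1}\omega .$$
The residue, taken on the smooth locus of $X^{\rm p}_\tau$ and extended by (N2), is a map $\sigma^{-1}\omega\to\omega_{X^{\rm p}_\tau}$. Its kernel consists of sections without pole at the general point of $X^{\rm p}_\tau$, so it equals $\omega$. The subsheaf $q_*\omega_W(E)$ already surjects onto $\omega_{X^{\rm p}_\tau}$, so $\sigma^{-1}\omega=\sigma^{-1}q_*\omega_W+\omega$. Multiplying by $\sigma$ gives $\omega=q_*\omega_W+\sigma\omega$, and Nakayama's lemma gives $q_*\omega_W=\omega$ near $X^{\rm p}_\tau$. By the relative duality theorem of Ramis--Ruget--Verdier,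
$$Rq_*\mathcal O_W=Rq_*R\mathcal Hom(\omega_W,\omega_W)=R\mathcal Hom(Rq_*\omega_W,\omega)=R\mathcal Hom(\omega,\omega)=\mathcal O_{\mathcal X^{\rm p}} .$$

\subsection*{Step 2: $\beta$ descends to a holomorphic map $\rho:\mathcal X^{\rm p}\to B$}

Shrink so that Step~1 holds everywhere. Suppose $\beta$ is not constant on some fiber $q^{-1}(\xi)$. This fiber is projective and connected, so $\beta$ is non-constant on one of its components. Two points of this component with different images lie on an irreducible curve, and its normalization $C$ has a non-constant map $h:C\to B$. For a Stein neighborhood $U$ of $\xi$, the Leray spectral sequence and Step~1 give $H^1(q^{-1}(U),\mathcal O)=0$. The map $h^*:H^1(B,\mathcal O_B)\to H^1(C,\mathcal O_C)$ factors through this group, so it is zero. By Hodge theory it is the complex conjugate of $h^*:H^0(B,\Omega^1_B)\to H^0(C,\Omega^1_C)$. The latter is nonzero, because $dh\ne0$ and the global $1$-forms generate $\Omega^1_B$ at every point. This is a contradiction. So $\beta=\rho\circ q$ with $\rho$ continuous, since a proper surjective map is a quotient map. Local coordinates on $B$ pull back to holomorphic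 functions on sets $q^{-1}(U)$, and $q_*\mathcal O_W=\mathcal O_{\mathcal X^{\rm p}}$, so $\rho$ is holomorphic. By construction $\rho\circ\phi=\mathrm{pr}_B$.

\subsection*{Step 3: restriction to a general point $b\in B$}

Let $\mathcal X^{\rm p}_b=\rho^{-1}(b)$ and let $F_b$ be its fiber over $\tau$, both with their natural structure. The map $\rho_\tau:X^{\rm p}_\tau\to B$ is a morphism of projective varieties, surjective because $\beta(E)=B$. We use repeatedly that a compact analytic set of dimension $e$ mapping to $B$ has fibers of dimension at most $e-(d-3)$ over general $b$, and that a morphism from a smooth variety is smooth over a dense open subset of $B$. Let $\phi:U_1\cong U_2$ be as in Lemma~\ref{lem:strict}(b), with analytic complements $N_1,N_2$. They meet the fibers over $\tau$ in dimension at most $d-1$, so for general $b$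
\begin{equation}\label{eq:small}
\dim N_1\cap(X_0\times b)\le2,\qquad\dim N_2\cap F_b\le2 .
\end{equation}

\emph{$F_b$ is normal and irreducible, and $\mathcal X^{\rm p}_b$ is flat and projective over $\tilde\Delta$.} For general $b$ we have $\dim F_b=3$. Locally $F_b$ is cut out of the Cohen--Macaulay space $\mathcal X^{\rm p}$ of dimension $d+1$ by $\sigma$ and the pull-backs of $d-3$ coordinates at $b$. These $d-2$ functions lower the dimension by $d-2$, so they form a regular sequence, in any order. Hence $F_b$ is Cohen--Macaulay of pure dimension $3$, and $\sigma$ is a nonzerodivisor on $\mathcal X^{\rm p}_b$ along $F_b$. After shrinking $\tilde\Delta$, the closed subspace $\mathcal X^{\rm p}_b\subset\mathcal X^{\rm p}$ is flat and projective over $\tilde\Delta$. The singular locus of $X^{\rm p}_\tau$ meets $F_b$ in dimension at most $1$, and outside it $F_b$ is smooth, so $F_b$ is normal by Serre's criterion. By \eqref{eq:small}, $F_b\cap U_2$ is dense in $F_b$ and isomorphic to a Zariski open subset of $X_0$, so $F_b$ is irreducible. Therefore $\mathcal X^{\rm p}_b$ is normal and connected after shrinking, hence irreducible.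

\emph{$F_b$ is canonical.} Let $\mu:M\to X^{\rm p}_\tau$ be a resolution with exceptional divisors $G_i$ and discrepancies $a_i\ge0$. For general $b$ the fiber $M_b$ is smooth, $\rho_\tau\circ\mu$ is a submersion along it, and $\mu_b:M_b\to F_b$ is a resolution. Let $\eta$ be a local generator of $\omega^{[m]}_{X^{\rm p}_\tau}$ and $\upsilon$ a holomorphic volume form on $B$. Where $\rho_\tau$ is a submersion, dividing $\eta$ by $(\rho_\tau^*\upsilon)^m$ and restricting to $F_b$ gives a generator $\eta_b$ of $\omega_{F_b}^{m}$. This covers $F_b$ up to codimension $2$, so $\eta_b$ generates $\omega^{[m]}_{F_b}$ by (N2). The same division on $M$ shows that $\mu_b^*\eta_b$ has divisor $m\sum a_iG_i|_{M_b}\ge0$.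

\emph{$K_{\mathcal X^{\rm p}_b}$ is $\mathbb Q$-Cartier.} If the quotient of a local ring by a regular sequence is regular, then the ring is regular and the sequence is part of a regular system of parameters. So at smooth points of $\mathcal X^{\rm p}_b$ the space $\mathcal X^{\rm p}$ is smooth and $\rho$ is a submersion. Dividing by $\rho^*\upsilon$ identifies $\omega^{[r]}_{\mathcal X^{\rm p}}|_{\mathcal X^{\rm p}_b}$, a line bundle if $rK_{\mathcal X^{\rm p}}$ is Cartier, with $\omega^{[r]}_{\mathcal X^{\rm p}_b}$ on the smooth locus, hence everywhere by (N2).

\emph{$\phi$ restricts.} Since $\rho\circ\phi=\mathrm{pr}_B$, the map $\phi$ restricts to an isomorphism over $\tilde\Delta$ between $U_1\cap(\tilde{\mathcal X}\times b)$ and $U_2\cap\mathcal X^{\rm p}_b$. By \eqref{eq:small} these are non-empty Zariski open subsets of irreducible spaces, and they meet $X_0\times b$ and $F_b$ in dense sets. The set $p^{-1}(U_1)\cap\beta^{-1}(b)$ is irreducible and Zariski open in $\beta^{-1}(b)$, so its closure is an irreducible component of $\beta^{-1}(b)$. The image of this component under the proper map $(p,q)$ is analytic, and it is the graph of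 a bimeromorphic map $\tilde{\mathcal X}\dashrightarrow\mathcal X^{\rm p}_b$ over $\tilde\Delta$. The same argument with $E\cap\beta^{-1}(b)$ shows that the induced map $X_0\dashrightarrow F_b$ is bimeromorphic.

Thus $\mathcal X^{\rm p}_b\to\tilde\Delta$ satisfies the hypotheses of Theorem~\ref{thm:B}, which gives $\operatorname{discrep}(F_b)\le-\frac13$. This contradicts the fact that $F_b$ is canonical, and Theorem~\ref{thm:C} is proved. \qed

\begin{thebibliography}{9}

\bibitem{CRT} Jian Chen, Sheng Rao, I-Hsun Tsai, \emph{Characterization of fiberwise bimeromorphism and specialization of bimeromorphic types I: locally Moishezon case}, arXiv:2506.12670 (2025).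

\bibitem{FN} Fujiki and Nakano, \emph{Supplement} (to \cite{Nak}), Publ.\ RIMS 7 (1971/72).

\bibitem{SGA2} Grothendieck, SGA 2.

\bibitem{Kol} Koll\'ar, \emph{Moishezon morphisms}.

\bibitem{KM} Koll\'ar--Mori, cited by item number (5.20, 5.22, 5.34).

\bibitem{Nak} Nakano, \emph{On the inverse of monoidal transformation}, Publ.\ RIMS 6 (1970/71).

\bibitem{Tak} Takegoshi, Math.\ Ann.\ 271 (1985).

\end{thebibliography}
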